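# Minimal invariable generating sets of direct products, and the group $\mathrm{PSL}(2,p)\wr C_2$

All groups are finite, $x^g=g^{-1}xg$, and $\mathbb F_q$ is the field with $q$ elements, $q$ prime.

## 1. Invariable generation and unions of conjugates

**Definition (invariable generation).** A subset $X=\{g_1,\dots,g_d\}$ of $G$ *invariably generates* $G$ if $\{g_1^{x_1},\dots,g_d^{x_d}\}$ generates $G$ for every choice of $x_1,\dots,x_d\in G$. It is a *minimal* invariable generating set if it invariably generates $G$ and no proper subset does. The largest cardinality of a minimal invariable generating set is denoted $m_I(G)$.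

*Example.* In $S_3$ the set $\{(1\,2),(1\,3)\}$ generates, but not invariably: conjugate the second element to $(1\,2)$. The set $\{(1\,2),(1\,2\,3)\}$ invariably generates, since any two conjugates generate a subgroup of order divisible by $6$. In an abelian group, invariable generation is ordinary generation, so $m_I(C_q^r)=r$: minimal generating sets of $C_q^r$ are bases.

**Definition (union of conjugates).** For $H\le G$ put $\widetilde H=\bigcup_{g\in G}H^g$.

*Example.* In $S_4$ the maximal subgroups are, up to conjugacy, $A_4$, $D_8$ and $S_3$. Here $\widetilde{A_4}=A_4$; $\widetilde{D_8}$ consists of $1$, the transpositions, the double transpositions and the $4$-cycles; $\widetilde{S_3}$ consists of $1$, the transpositions and the $3$-cycles.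

Some choice of conjugates of the elements of $X$ lies in a proper subgroup $H$ exactly when every element of $X$ lies in $\widetilde H$. Hence:

> $X$ fails to invariably generate $G$ if and only if $X\subseteq\widetilde H$ for some proper (equivalently, some maximal) subgroup $H<G$. $\qquad(1)$

So the property depends only on the set of conjugacy classes met by $X$. We may also speak of families with repetitions: if a family invariably generates and dropping any one member destroys this, then its members are distinct and form a minimal invariable generating set.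

**Definition (private).** Let $X$ be an invariable generating set and $x\in X$. A *private* of $x$ is a proper subgroup $H_x$ with $X\setminus\{x\}\subseteq\widetilde H_x$ and $x\notin\widetilde H_x$. We also call the set $\widetilde H_x$ a private of $x$.

If $X$ is minimal, every $x$ has a private, which may be taken maximal: $X\setminus\{x\}$ lies in some $\widetilde H_x$ with $H_x$ maximal by (1), and $x\notin\widetilde H_x$ because $X\not\subseteq \widetilde H_x$. Conversely, an invariable generating set in which each element has a private is minimal. Privates of distinct elements $x,x'$ are distinct as sets, because $x'\in\widetilde H_x$ and $x'\notin\widetilde H_{x'}$.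

*Example.* In $S_4$ take $X=\{(1\,2),\,(1\,2\,3),\,(1\,2)(3\,4)\}$. By the lists above, each of $A_4$, $\widetilde{D_8}$, $\widetilde{S_3}$ misses exactly one element of $X$, namely $(1\,2)$, $(1\,2\,3)$, $(1\,2)(3\,4)$ respectively. So $X$ is a minimal invariable generating set with these privates. Since there are only three sets $\widetilde M$ with $M$ maximal, $m_I(S_4)=3$. In the same way $S_3$ has the two sets $A_3$ and $\widetilde{C_2}=\{1\}\cup\{\text{transpositions}\}$, and $m_I(S_3)=2$.

**Definition ($r_q$).** For a prime $q$ let $r_q(G)=\dim_{\mathbb F_q}\mathrm{Hom}(G,\mathbb F_q)$. It is positive exactly when $C_q$ is a quotient of $G$.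

*Example.* $r_2(S_4)=1$, $r_3(S_4)=0$, $r_2(C_2^3)=3$.

## 2. Maximal subgroups of $A\times B$

A maximal subgroup $L$ of $A\times B$ is of one of three kinds: $M\times B$ with $M<A$ maximal; $A\times M$ with $M<B$ maximal; or *diagonal*, meaning
$$L=\{(a,b):\theta(aN_1)=bN_2\},\qquad \theta:A/N_1\to B/N_2\ \text{ an isomorphism of simple groups.}$$

Indeed, if the projection of $L$ to $A$ is a proper subgroup, then $L$ has the first kind by maximality; similarly for $B$. If $L$ projects onto both factors, Goursat's lemma gives the displayed form with $N_1=\{a:(a,1)\in L\}\trianglelefteq A$, and $A/N_1\ne1$ because $L$ is proper. If there were $K\trianglelefteq A$ with $N_1<K<A$, then $L(K\times 1)$ would lie strictly between $L$ and $A\times B$ (its index is $|A:K|$), against maximality. So $A/N_1$ is simple.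

If $A/N_1\cong C_q$, then composing with an isomorphism to $\mathbb F_q$ gives
$$L=\{(a,b):f(a)+g(b)=0\},\qquad f\in\mathrm{Hom}(A,\mathbb F_q),\ g\in\mathrm{Hom}(B,\mathbb F_q)\ \text{both nonzero.}\tag{2}$$
So $L$ is the kernel of the functional $(f,g)$, and in particular it is normal.

*Example.* The only simple quotient of $S_3$ is $C_2$, so $S_3\times S_3$ has exactly one diagonal maximal subgroup: the pairs of permutations of equal parity. In $A_5\times A_5$ the diagonal maximal subgroups are the graphs of automorphisms of $A_5$, and they are not normal.

Note that $\widetilde{M\times B}=\widetilde M\times B$, and similarly on the other side.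

## 3. Is $m_I$ additive on direct products?

**Superadditivity.** Always $m_I(A)+m_I(B)\le m_I(A\times B)$. Take minimal invariable generating sets $X$ of $A$ and $Y$ of $B$ of maximal size. The conjugates of $(x,1)$ are the $(x^a,1)$, so the elements $(x,1)$, $x\in X$, and $(1,y)$, $y\in Y$, invariably generate. If $M_x$ is a private of $x$ in $A$, then $M_x\times B$ is one of $(x,1)$, and likewise for $B$.

It is known that equality holds when $A$ and $B$ have no common composition factors. For comparison, if $m(G)$ is the largest cardinality of a minimal generating set in the ordinary sense, then $m(A\times B)=m(A)+m(B)$ for all $A,B$. The following question comes from Daniele Garzoni and Andrea Lucchini, "Minimal invariable generating sets", arXiv:2203.00726 (2022).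

> **Question.** Is it true that $m_I(A)+m_I(B)=m_I(A\times B)$ for every pair $(A,B)$ of finite groups?

The answer is no. Let $p$ be a prime with
$$p\equiv 9\pmod{16},\qquad p\equiv2\pmod 3,\qquad p\equiv\pm2\pmod5. \tag{3}$$
Equivalently $p\equiv137$ or $233\pmod{240}$. The smallest such prime is $137$, and by Dirichlet's theorem there are infinitely many.

**Theorem 1.** Let $p$ be a prime satisfying (3), $T=\mathrm{PSL}(2,p)$ and $A=T\wr C_2$. Then $m_I(A)=4$ and $m_I(A\times A)=9>m_I(A)+m_I(A)$.

**Theorem 2.** If $A,B$ have no common nonabelian simple quotient, then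
$$m_I(A\times B)\le m_I(A)+m_I(B)+\sum_q\min(r_q(A),r_q(B)).$$
In particular additivity holds whenever $A,B$ have no common simple quotient.

The last hypothesis is weaker than having no common composition factor. For instance $S_3$ and $C_3$ share the composition factor $C_3$, but the only simple quotient of $S_3$ is $C_2$; so $m_I(S_3\times C_3)=2+1=3$.

Theorem 3 (Section 6) says exactly when additivity fails in the smallest case that Theorem 2 leaves undecided, and Theorem 4 (Section 11) computes $m_I(A^k)$ for certain $A$. The order of proof is 2, 3, 1, 4, because the counterexample is easiest to find once the upper bound is understood.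

## 4. Parity in $S_3\times S_3$ and $S_4\times S_4$

By Theorem 2 and superadditivity, additivity can fail only if the two groups share a simple quotient. The first such pair is $C_q\times C_q$, where $m_I(C_q^2)=2=1+1$.

Next take $S_3\times S_3$. By Section 2 the sets $\widetilde M$ for maximal $M$ are five: $A_3\times S_3$, $\widetilde{C_2}\times S_3$, $S_3\times A_3$, $S_3\times\widetilde{C_2}$, and the equal-parity subgroup $\Delta$. A minimal invariable generating set with five elements would use all five as privates. But the element whose private is $A_3\times S_3$ would lie in $\Delta$ and in $S_3\times A_3$. Its second coordinate is even and its parities agree, so its first coordinate is even, and it lies in $A_3\times S_3$ after all. This is a contradiction, so $m_I(S_3\times S_3)=4=2+2$.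

The same argument gives $m_I(S_4\times S_4)=6=3+3$. There are $3+3+1=7$ sets, and the three parity subgroups $A_4\times S_4$, $S_4\times A_4$, $\Delta$ cannot all be privates, because the intersection of any two of them lies in the third.

In both examples the obstruction is visible. The diagonal subgroup $\Delta$ is a new potential private, but the largest minimal sets of the factors already use $A_3$, respectively $A_4$, as a private, and $\Delta$ conflicts with that.

## 5. The bound from projecting to the factors

The natural attempt to prove additivity is this. Take a minimal invariable generating set of $A\times B$ and give each element a maximal private. If every private has the form $M\times B$ or $A\times M$, projecting to the two factors proves additivity, as we are about to see. The attempt stops at diagonal privates: an element with a diagonal private is counted by neither projection. When the diagonal subgroups are kernels of functionals, linear algebra controls how many uncounted elements there can be.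

**Proof of Theorem 2.**

**Step 1: sort the privates.** Let $X$ be a minimal invariable generating set of $A\times B$, write $x=(a_x,b_x)$ for $x\in X$, and choose a maximal private $L_x$ for each $x$. Let $I,J,K$ be the sets of $x$ for which $L_x$ is of the form $M_x\times B$, of the form $A\times M_x$, or diagonal. By hypothesis and (2), for $x\in K$ we have $L_x=\ker\varphi_x$ with
$$\varphi_x=(f_x,g_x)\in V_q:=\mathrm{Hom}(A,\mathbb F_q)\oplus\mathrm{Hom}(B,\mathbb F_q),\qquad f_x\neq0\neq g_x,$$
for a prime $q=q(x)$. Let $K_q=\{x\in K:q(x)=q\}$ and let $\mathcal L_q\le V_q$ be the span of $\{\varphi_x:x\in K_q\}$.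

**Step 2: the functionals of $K_q$ are independent.** Since $L_x$ is normal, $\widetilde L_x=L_x$. So for $x\in K_q$ we have $\varphi_x(x)\ne0$ and $\varphi_x(y)=0$ for $y\in X\setminus\{x\}$. Evaluating a linear relation at each $x\in K_q$ shows that the $\varphi_x$ form a basis of $\mathcal L_q$, so $|K_q|=\dim\mathcal L_q$. Moreover, every element of $\mathcal L_q$ vanishes on $X\setminus K_q$. Put
$$\mathcal L_q^A=\mathcal L_q\cap(\mathrm{Hom}(A,\mathbb F_q)\oplus0),\qquad \mathcal L_q^B=\mathcal L_q\cap(0\oplus\mathrm{Hom}(B,\mathbb F_q)).$$

**Step 3: what the projection to $A$ can count.** We claim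
$$|I|+\sum_q\dim\mathcal L_q^A\le m_I(A),\qquad |J|+\sum_q\dim\mathcal L_q^B\le m_I(B).\tag{4}$$
The family $(a_x)_{x\in X}$ invariably generates $A$, for if all $a_x\in\widetilde M$ with $M<A$ proper, then $X\subseteq\widetilde{M\times B}$. Let $Z\subseteq X$ be minimal such that $(a_z)_{z\in Z}$ invariably generates $A$. Then $|Z|\le m_I(A)$.

If $x\in I$, then $a_y\in\widetilde M_x$ for all $y\in X\setminus\{x\}$. So $x\in Z$, since otherwise all $a_z$ would lie in $\widetilde M_x$. Thus $I\subseteq Z$.

If $0\ne(f,0)\in\mathcal L_q^A$, then $f(a_z)\ne0$ for some $z\in Z$, since otherwise all $a_z$ lie in the proper normal subgroup $\ker f$. As $(f,0)$ vanishes on $X\setminus K_q$, this $z$ is in $K_q$. Hence the evaluation map $\mathcal L_q^A\to\mathbb F_q^{Z\cap K_q}$ is injective and $\dim\mathcal L_q^A\le|Z\cap K_q|$. The sets $I$ and $K_q$ ($q$ prime) are pairwise disjoint, so the left side of (4) is at most $|Z|\le m_I(A)$. The argument for $B$ is the same.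

**Step 4: what the projections miss.** Consider the map $\mathcal L_q\to\mathrm{Hom}(A,\mathbb F_q)/\mathcal L_q^A$ sending $(f,g)$ to the class of $f$ (with $\mathcal L_q^A$ viewed inside $\mathrm{Hom}(A,\mathbb F_q)$). If $(f,g)$ is in the kernel, then $(f,0)\in\mathcal L_q$, so $(0,g)\in\mathcal L_q$. Hence the kernel is $\mathcal L_q^A\oplus\mathcal L_q^B$, and $\dim\mathcal L_q\le\dim\mathcal L_q^A+\dim\mathcal L_q^B+r_q(A)$. The same argument with $B$ gives
$$|K_q|=\dim\mathcal L_q\le\dim\mathcal L_q^A+\dim\mathcal L_q^B+\min(r_q(A),r_q(B)).$$

**Step 5: add up.** By (4),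
$$|X|=|I|+|J|+\sum_q|K_q|\le m_I(A)+m_I(B)+\sum_q\min(r_q(A),r_q(B)).$$
If $A,B$ have no common simple quotient, no prime $q$ has both $r_q(A)>0$ and $r_q(B)>0$. Then the last sum is $0$ and superadditivity gives equality. $\square$

The loss is located precisely. Suppose there is one prime $q$, with $r_q(A)=r_q(B)=1$. The only subspaces $\mathcal L_q$ of the plane $V_q$ that allow an extra element are the lines meeting both axes in $0$. So exactly one element has a diagonal private.

## 6. Flexible groups and an excess of one

What must $A$ look like for that extra element to exist? The elements of $I$ must then project to a minimal invariable generating set of $A$ of full size, while the other elements must project into all its privates. Yet some of those other elements must be detected by $f$. This is the content of the next definition.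

**Definition (flexible).** Let $r_q(A)=1$, let $f:A\to\mathbb F_q$ be onto and $N=\ker f$. The group $A$ is *flexible* (for $q$) if there are a minimal invariable generating set $\{x_1,\dots,x_m\}$ with $m=m_I(A)$, proper subgroups $M_1,\dots,M_m$ with $x_j\in\widetilde M_i\iff j\neq i$, and an element $y\in\bigcap_i\widetilde M_i\setminus N$.

Since $r_q(A)=1$, the subgroup $N$ is the same for every choice of $f$. Powers of $y$ again lie in $\bigcap_i\widetilde M_i$, so replacing $y$ by a power we may assume $f(y)=1$.

*Examples.* $C_q$, $S_3$ (for $q=2$) and $S_4$ (for $q=2$) are not flexible. To see this, first enlarge each $M_i$ to a maximal subgroup; the conditions persist, because $x_i\in\widetilde M_i$ would put the whole generating set into $\widetilde M_i$. In these groups the number of sets $\widetilde M$ with $M$ maximal equals $m_I$ (namely $1,2,3$). So all of them occur, including $N$ itself ($1$, $A_3$, $A_4$), and $y\in N$, a contradiction. A flexible group appears in Section 9.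

**Theorem 3.** Suppose $A,B$ have no common nonabelian simple quotient, exactly one prime $q$ satisfies $r_q(A),r_q(B)>0$, and $r_q(A)=r_q(B)=1$. Then $m_I(A\times B)-m_I(A)-m_I(B)\in\{0,1\}$, and it is $1$ if and only if $A$ and $B$ are both flexible (for $q$).

**Proof.** Let $m=m_I(A)$ and $m'=m_I(B)$, and let $f:A\to\mathbb F_q$, $g:B\to\mathbb F_q$ be onto. By Theorem 2 and superadditivity the excess is $0$ or $1$.

**Step 1: if both are flexible, we write down $m+m'+1$ elements.** Take data $(x_i,M_i,y)$ for $A$ with $f(y)=1$, and $(x'_j,M'_j,y')$ for $B$ with $g(y')=1$. Reading exponents in $\mathbb F_q$ as integers in $\{0,\dots,q-1\}$, consider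
$$(x_i,\,y'^{\,f(x_i)})\ (1\le i\le m),\qquad (y^{\,g(x'_j)},\,x'_j)\ (1\le j\le m'),\qquad (1,y').\tag{5}$$

*They invariably generate.* They are not all in $\widetilde M\times B$ with $M<A$ maximal, because the first coordinates include all $x_i$; similarly for $A\times M$. By the hypotheses and (2), a diagonal maximal subgroup has the form $\{g(b)=\lambda f(a)\}$ with $\lambda\ne0$. It does not contain $(1,y')$, and it is normal.

*Dropping any one destroys this.* Without the $i$-th element of the first group, the first coordinates are among the $x_l$ with $l\ne i$, powers of $y$, and $1$; all lie in $\widetilde M_i$. Without the $j$-th element of the second group, the second coordinates are among powers of $y'$ and the $x'_l$ with $l\neq j$; all lie in $\widetilde M'_j$. Without $(1,y')$, everything lies in the proper subgroup $\{g(b)=f(a)\}$, because $g(y'^{\,f(x_i)})=f(x_i)$ and $f(y^{\,g(x'_j)})=g(x'_j)$.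

So (5) is a minimal invariable generating set with $m+m'+1$ elements, and the excess is $1$.

**Step 2: if the excess is $1$, exactly one private is diagonal.** Let $X$ be a minimal invariable generating set with $|X|=m+m'+1$, and use the notation of the proof of Theorem 2. Now $K=K_q$ and $\dim V_q=2$. If $|K|=0$, then $|X|=|I|+|J|\le m+m'$ by (4). If $|K|=2$, then $\mathcal L_q=V_q$ and $\dim\mathcal L_q^A=\dim\mathcal L_q^B=1$, so $|X|\le(m-1)+(m'-1)+2=m+m'$. Both are impossible, so $K=\{k\}$. Since $|I|\le m$, $|J|\le m'$ and $|I|+|J|=m+m'$, we get $|I|=m$ and $|J|=m'$.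

**Step 3: read off flexibility.** From $I\subseteq Z$ and $|Z|\le m=|I|$ we get $Z=I$. So $\{a_i\}_{i\in I}$ is a minimal invariable generating set of $A$ of size $m$, with privates $M_i$. Similarly $\{b_j\}_{j\in J}$ invariably generates $B$. As $g_k\neq0$, some $j\in J$ has $g_k(b_j)\ne0$. Since $j\ne k$, we have $\varphi_k(j)=0$, i.e. $f_k(a_j)=-g_k(b_j)\ne0$. As $r_q(A)=1$, $\ker f_k=N$, so $a_j\notin N$. And $j\notin I$, so $a_j\in\widetilde M_i$ for every $i\in I$. Hence $y=a_j$ shows that $A$ is flexible. By symmetry $B$ is flexible. $\square$

The task is now to find a flexible group. We want a group with a normal subgroup $N$ of prime index whose largest minimal invariable generating sets can avoid $N$ as a private, together with one element outside $N$ that lies in all the privates. In a wreath product $T\wr C_2$ the swap $\tau$ lies in every subgroup $R\wr C_2$, so it is a natural candidate for $y$. Whether enough other privates exist depends on the arithmetic of $T$, to which we turn.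

## 7. Element orders, classes and squares in $\mathrm{PSL}(2,p)$

Let $p$ satisfy (3), $T=\mathrm{PSL}(2,p)$ and $E=\mathrm{PGL}(2,p)$. Then $T$ is simple, $|E:T|=2$, and $E=\mathrm{Aut}(T)$ with $T$ identified with $\mathrm{Inn}(T)$. These facts are standard (Huppert, *Endliche Gruppen I*, §II.8). The image of a matrix lies in $T$ exactly when its determinant is a square. By (3),
$$\frac{p-1}2=4\cdot\text{odd},\qquad \frac{p+1}2\ \text{is odd},\qquad 3\ \Big|\ \frac{p+1}2,\qquad -1\ \text{is a square mod }p.$$
For $p=137$: $\frac{p-1}2=68$, $\frac{p+1}2=69$, and $37^2=1369\equiv-1$.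

**The three types.** Let $h$ be a nonscalar matrix in $\mathrm{GL}(2,p)$ with discriminant $\delta=\mathrm{tr}(h)^2-4\det h$. Scaling $h$ multiplies $\delta$ by a nonzero square, so every nontrivial element of $E$ is of exactly one of three types.

- *Unipotent* ($\delta=0$): $h=\lambda(1+n)$ with $n\ne0=n^2$. The image has order $p$ and lies in $T$.
- *Split* ($\delta$ a nonzero square): $h$ is diagonalizable, so its image is $E$-conjugate into $\hat C_-=\{\mathrm{diag}(a,1)\}$, cyclic of order $p-1$.
- *Nonsplit* ($\delta$ a nonsquare): $\mathbb F_p[h]\cong\mathbb F_{p^2}$, and $h$ acts as multiplication by some $\lambda$ on $\mathbb F_{p^2}\cong\mathbb F_p^2$. So its image is $E$-conjugate into $\hat C_+=\mathbb F_{p^2}^*/\mathbb F_p^*$, cyclic of order $p+1$.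

Every nontrivial element of $\hat C_-$ is split and every nontrivial element of $\hat C_+$ is nonsplit. The determinant maps the full preimage of each $\hat C_\pm$ in $\mathrm{GL}(2,p)$ onto $\mathbb F_p^*$ (for $\hat C_+$ it is the norm). So $\hat C_\pm\not\le T$, $E=T\hat C_\pm$, and $C_\pm:=\hat C_\pm\cap T$ is cyclic of order $(p\pm1)/2$. If $t=c^{hu}$ with $c,h\in\hat C_\pm$ and $u\in T$, then $t=c^u$. So split and nonsplit elements of $T$ are $T$-conjugate into $C_-$ and $C_+$ respectively. The numbers $p,\frac{p-1}2,\frac{p+1}2$ are pairwise coprime, so the order of a nontrivial element of $T$ determines its type.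

**Inversion.** The matrix $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ has determinant $-1$, a square, so its image lies in $T$; it inverts $\hat C_-$ modulo scalars. The Frobenius map $\sigma:x\mapsto x^p$ of $\mathbb F_{p^2}$ is $\mathbb F_p$-linear with eigenvalues $1,-1$, so its determinant is $-1$ and it lies in $T$. It conjugates multiplication by $\lambda$ to multiplication by $\lambda^p$ (note $\sigma=\sigma^{-1}$), and $\lambda^p=\lambda^{p+1}\lambda^{-1}\equiv\lambda^{-1}$ modulo $\mathbb F_p^*$. So each of $C_-,C_+$ is inverted by an involution of $T$. In particular $D:=C_+\langle\sigma\rangle$ is dihedral of order $p+1$.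

**(a)** *$T$ has exactly one class of elements of each of the orders $2$ (split), $4$ (split) and $3$ (nonsplit).* By coprimality, elements of order $2,4$ are split and those of order $3$ are nonsplit, so they are conjugate into $C_-$, $C_-$, $C_+$. In a cyclic group whose order is a multiple of the relevant number, the elements of order $2$, $4$ or $3$ are equal or mutually inverse. Inversion is realized in $T$.

**(b)** *If $t\in T$ is not unipotent, then $t^E=t^T$.* We may take $t\in C_\pm$ (or $t=1$). Then $E=\hat C_\pm T$ and $\hat C_\pm$ centralizes $t$.

**(c)** Put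
$$\mathfrak B=\{1\}\cup\{\text{unipotents}\}\cup\{\text{split elements}\},\quad \mathfrak D=\{1\}\cup\{\text{involutions}\}\cup\{\text{nonsplit elements}\},\quad \mathfrak S=\{t:|t|\in\{1,2,3,4\}\},$$
all inside $T$. *These are $\widetilde B,\widetilde D,\widetilde S$ for proper subgroups $B,D,S$ of $T$, and every proper subgroup $R<T$ has $\widetilde R$ contained in one of them.*

For $B$ take the stabilizer of a point of the projective line (a Borel subgroup). As $T$ is transitive on points, $\widetilde B$ consists of the elements with an eigenvector in $\mathbb F_p^2$, which is $\mathfrak B$. The group $D$ above consists of $C_+$ and the elements $\sigma c$, which are involutions since $(\sigma c)^2=c^{-1}c=1$ and $\sigma\notin C_+$ (as $|C_+|$ is odd). With (a), $\widetilde D=\mathfrak D$. Finally $T$ has a subgroup $S\cong S_4$ because $p^2\equiv1\pmod{16}$ (Dickson's theorem, Huppert, Hauptsatz II.8.27). Its elements have the orders $1,2,3,4$, all occurring, so $\widetilde S=\mathfrak S$ by (a).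

By Dickson's theorem, a proper subgroup $R$ of $\mathrm{PSL}(2,p)$ is of one of the following types.

- $R$ has a normal subgroup of order $p$. That subgroup fixes exactly one point of the projective line, so $R$ fixes it too, $R$ lies in a Borel subgroup, and $\widetilde R\subseteq\mathfrak B$.
- $R$ is cyclic of order $z$ or dihedral of order $2z$ with $z\mid(p\pm1)/2$. If $z\mid(p-1)/2$, its elements are $1$, split elements, or involutions, which are split; so $\widetilde R\subseteq\mathfrak B$. If $z\mid(p+1)/2$, they are $1$, nonsplit elements or involutions; so $\widetilde R\subseteq\mathfrak D$.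
- $R\cong A_4$ or $S_4$. Then $\widetilde R\subseteq\mathfrak S$.
- $R\cong A_5$. This cannot happen: $5$ would divide $|T|=p(p^2-1)/2$, but $p\equiv\pm2\pmod5$.

**(d)** *$\mathfrak B\cap\mathfrak D=\{t:|t|\le2\}\subseteq\mathfrak S$, and $\mathfrak D,\mathfrak S$ contain no elements of order $p$.* Involutions are split, nonsplit elements are not in $\mathfrak B$, and $p>4$.

**(e) Squares.** *Let $z,v\in T$ have orders $4$ and $2$.*

- *$z$ is not a square of an element of $T$.* A square root would have order $8$, which divides none of $p,\frac{p-1}2,\frac{p+1}2$.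
- *$z$ is the square of an element of $E\setminus T$.* As $|\hat C_-|=8\cdot$odd, there is $e\in\hat C_-$ of order $8$. Then $e\notin T$, while $e^2\in T$ has order $4$. By (a), $z$ is $T$-conjugate to $e^2$.
- *$v$ is the square of an element of $T$*, namely of one of order $4$, by (a).
- *$v$ is not a square of an element of $E\setminus T$.* If $e^2=v$, then $|e|=4$, so $e$ is split or nonsplit. Since $p+1=2\cdot$odd, $e$ is conjugate into $\hat C_-$. The unique subgroup of order $4$ of $\hat C_-$ lies in $C_-\le T$, so $e\in T$.
- *$1$ is the square of $1\in T$ and of an element of $E\setminus T$*, namely of the involution of $\hat C_+$, which is not in $C_+$ because $|C_+|$ is odd.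

## 8. Six sets control invariable generation of $T\wr C_2$

Let $A=T\wr C_2=(T\times T)\langle\tau\rangle$ with $(r,s)^\tau=(s,r)$, and $N=T\times T$. Elements of $N$ are *even*, the others *odd*.

**Normal subgroups of $A$.** The normal subgroups of $N$ are $1,T\times1,1\times T,N$, and $\tau$ swaps the middle two, so $N$ is minimal normal in $A$. Also $C_A(N)=1$: the center of $N$ is trivial, and odd elements interchange $T\times1$ and $1\times T$. If $1\ne K\trianglelefteq A$ and $K\cap N=1$, then $K\le C_A(N)=1$, a contradiction. So $K\ge N$. Hence the normal subgroups are $1,N,A$, and $C_2$ is the only simple quotient of $A$.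

**Conjugation of odd elements.** A direct computation gives
$$\bigl((a,b)\tau\bigr)^{(c,d)}=(c^{-1}ad,\ d^{-1}bc)\tau,\qquad \bigl((a,b)\tau\bigr)^\tau=(b,a)\tau .$$
Under the first, the product $ba$ becomes $(ba)^d$. Under the second it becomes $ab=(ba)^{b^{-1}\cdot b^2}=b^{-1}(ba)b$. So conjugation replaces $ba$ by a $T$-conjugate. Moreover
$$(a,b)\tau\sim(1,ba)\tau\ \text{ via }(a,1),\qquad (1,g)\tau\sim(1,g^c)\tau\ \text{ via }(c,c).\tag{6}$$
Hence two odd elements are conjugate exactly when their products $ba$ are conjugate in $T$. For example, $\tau$ corresponds to the trivial class.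

**The six sets.** Write $\sim_T$ for conjugacy in $T$. For $\mathfrak R\in\{\mathfrak B,\mathfrak D,\mathfrak S\}$ and a coset $\varepsilon\in\{T,E\setminus T\}$ put
$$\mathcal W(\mathfrak R)=\{(t,s):t,s\in\mathfrak R\}\cup\{(a,b)\tau:ba\in\mathfrak R\},$$
$$\mathcal M_\varepsilon=\{(t,s):s\sim_Tt^e\text{ for }e\in\varepsilon\}\cup\{(a,b)\tau:ba=e^2\text{ for some }e\in\varepsilon\}.$$
The $T$-class of $t^e$ does not depend on $e\in\varepsilon$, since $t^{eu}=(t^e)^u$ for $u\in T$.

**$\mathcal M_\varepsilon$ is closed under $A$-conjugation.** *Even elements.* The relation $s\sim_Tt^e$ survives replacing $s$ by a $T$-conjugate, and $t$ by $t^c$ with $c\in T$, since $(t^c)^e=(t^e)^{c^e}$ and $c^e\in T$. It is symmetric in $t,s$, since $e^{-1}\in\varepsilon$. *Odd elements.* Conjugation replaces $e^2$ by $(e^u)^2$ with $u\in T$, and $e^u\in\varepsilon$.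

**Lemma 1.** Each of the six sets $N,\mathcal W(\mathfrak B),\mathcal W(\mathfrak D),\mathcal W(\mathfrak S),\mathcal M_T,\mathcal M_{E\setminus T}$ is contained in $\widetilde H$ for some proper $H<A$. For every proper $H<A$, $\widetilde H$ is contained in one of the six. Consequently $X\subseteq A$ invariably generates $A$ if and only if $X$ is contained in none of the six sets.

**Proof.**

**Step 1: $N$ and the sets $\mathcal W$ come from proper subgroups.** $N$ is itself proper and normal. For any $R\le T$,
$$\widetilde{R\wr C_2}=\{(t,s):t,s\in\widetilde R\}\cup\{(a,b)\tau:ba\in\widetilde R\}.\tag{7}$$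
For even elements, conjugate by $T\times T$. For odd ones, an odd element $(r,s)\tau$ of $R\wr C_2$ has $sr\in R$, so all its conjugates have product in $\widetilde R$. Conversely, if $ba=r^c$ with $r\in R$, then $(a,b)\tau\sim(1,r^c)\tau\sim(1,r)\tau\in R\wr C_2$ by (6). With $R\in\{B,D,S\}$ this gives the three sets $\mathcal W(\mathfrak R)=\widetilde{R\wr C_2}$.

**Step 2: each $\mathcal M_\varepsilon$ lies in $\widetilde H$ for a twisted diagonal $H$.** Choose $\alpha\in\varepsilon$ and put
$$g=\alpha^2\in T,\qquad H_0=\{(t,\alpha t\alpha^{-1}):t\in T\},\qquad x=(1,g)\tau .$$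
For any $g\in T$ and $x=(1,g)\tau$ we have
$$(r,s)^x=(s^g,r),\qquad x^2=(1,g)(g,1)=(g,g).\tag{8}$$
Here $(\alpha t\alpha^{-1})^{g}=\alpha^{-2}\alpha t\alpha^{-1}\alpha^2=\alpha^{-1}t\alpha$, so $(t,\alpha t\alpha^{-1})^x=(\alpha^{-1}t\alpha,t)\in H_0$. As $\alpha$ commutes with $g$, $x^2=(g,g)\in H_0$. Hence $H=H_0\cup H_0x$ is a subgroup, of order $2|T|<|A|$.

If $(t,s)\in\mathcal M_\varepsilon$, then $s\sim_T\alpha t\alpha^{-1}$ because $\alpha^{-1}\in\varepsilon$. So $(t,s)$ is conjugate to $(t,\alpha t\alpha^{-1})\in H$ by an element of $1\times T$. If $(a,b)\tau\in\mathcal M_\varepsilon$ with $ba=e^2$, write $e=\alpha t$ with $t\in T$. Then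
$$ba=\alpha t\alpha t=(\alpha t\alpha^{-1})\,g\,t .$$
The element $(t,\alpha t\alpha^{-1})x=(t,(\alpha t\alpha^{-1})g)\tau$ of $H$ has the same product, so by (6) it is conjugate to $(a,b)\tau$. Thus $\mathcal M_\varepsilon\subseteq\widetilde H$.

**Step 3: reduce a proper subgroup $H$ to a wreath product or a diagonal.** If $H\le N$, then $\widetilde H\subseteq N$. Otherwise, by (6), after conjugation $H\ni x=(1,g)\tau$. Put $H_0=H\cap N$, so $H=H_0\cup H_0x$. Conjugation by $x$ maps $H_0$ onto itself, and by (8) the second projection of $H_0^x$ is the first projection of $H_0$. So both projections of $H_0$ are one subgroup $R\le T$. From $x^2=(g,g)\in H_0$ we get $g\in R$. Hence $H\le R\wr C_2$.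

If $R\ne T$, then $\widetilde R\subseteq\mathfrak R$ for some $\mathfrak R\in\{\mathfrak B,\mathfrak D,\mathfrak S\}$ by (c), and $\widetilde H\subseteq\mathcal W(\mathfrak R)$ by (7).

**Step 4: the case $R=T$.** Here $H_0\ne N$, since otherwise $H=A$. The subgroup $\{r:(r,1)\in H_0\}$ is normal in $T$, so it is $1$ or $T$. If it were $T$, then $H_0\supseteq T\times1$ together with surjectivity onto the second factor would give $H_0=N$. So it is $1$, and the same holds on the other side. Thus $H_0$ is the graph of an automorphism of $T$: $H_0=\{(t,\alpha t\alpha^{-1})\}$ with $\alpha\in E$.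

By (8), $\bigl((\alpha t\alpha^{-1})^g,t\bigr)\in H_0$, that is,
$$\alpha g^{-1}\alpha\,t\,\alpha^{-1}g\alpha^{-1}=t\qquad(t\in T).$$
Also $(g,g)\in H_0$ says that $\alpha$ commutes with $g$. So $\alpha g^{-1}\alpha=g^{-1}\alpha^2$ centralizes $T$, and since $E=\mathrm{Aut}(T)$, $\alpha^2=g$.

Let $\varepsilon=\alpha T$. The even elements $(t,\alpha t\alpha^{-1})$ of $H$ are in $\mathcal M_\varepsilon$. The odd elements of $H$ are $(t,\alpha t\alpha^{-1})x=(t,\alpha t\alpha^{-1}g)\tau$, with product $\alpha t\alpha^{-1}\alpha^2t=(\alpha t)^2$ and $\alpha t\in\varepsilon$, so they are in $\mathcal M_\varepsilon$ too. Since $\mathcal M_\varepsilon$ is closed under conjugation, $\widetilde H\subseteq\mathcal M_\varepsilon$.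

**Step 5: the consequence.** A set $X$ inside one of the six lies in some $\widetilde H$ with $H$ proper, so it fails to invariably generate. If $X$ fails, it lies in some $\widetilde H$ with $H$ proper, hence in one of the six. $\square$

In particular, for a minimal invariable generating set of $A$ the privates can be replaced by members of the six. If $X\setminus\{x\}\subseteq\widetilde H_x\subseteq Q$ with $Q$ one of the six, then $x\notin Q$, because $X\not\subseteq Q$. As before, distinct elements have distinct sets $Q$.

## 9. $m_I(T\wr C_2)=4$, and $T\wr C_2$ is flexible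

**Step 1: $m_I(A)\le4$.** Suppose $X$ is a minimal invariable generating set with $|X|\ge5$, and choose for each element one of the six sets as private. At least five of the six are used.

Not all of $\mathcal W(\mathfrak B),\mathcal W(\mathfrak D),\mathcal W(\mathfrak S)$ are used. Otherwise the element with private $\mathcal W(\mathfrak S)$ lies in $\mathcal W(\mathfrak B)\cap\mathcal W(\mathfrak D)$. Its two coordinates (or its product $ba$, if it is odd) then lie in $\mathfrak B\cap\mathfrak D\subseteq\mathfrak S$ by (d), so it lies in $\mathcal W(\mathfrak S)$, a contradiction.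

Hence $N,\mathcal M_T,\mathcal M_{E\setminus T}$ and exactly two of the $\mathcal W$'s are used. Let $x$ have private $\mathcal M_T$. Then $x\in N$, say $x=(t,s)$ with $s\not\sim_Tt$. As $x\in\mathcal M_{E\setminus T}$, also $s\sim_Tt^e$ with $e\in E\setminus T$. So $t^E\ne t^T$, and $t$ is unipotent by (b). But $x$ lies in two of the $\mathcal W$'s, hence in $\mathcal W(\mathfrak D)$ or $\mathcal W(\mathfrak S)$. So $t\in\mathfrak D$ or $t\in\mathfrak S$, contradicting (d).

**Step 2: four elements, with privates other than $N$.** The last argument shows that even elements cannot separate $\mathcal M_T$ from $\mathcal M_{E\setminus T}$ unless they are unipotent. Odd elements can, through squares: by (e), elements of order $4$ and of order $2$ behave in opposite ways. So let $s$ generate $C_-$ (split of order $(p-1)/2>4$), let $w\in T$ have order $3$ (nonsplit), let $z,v\in T$ have orders $4,2$, and put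
$$x_1=(s,s),\quad x_2=(w,w),\quad x_3=(1,z)\tau,\quad x_4=(1,v)\tau,\quad y=\tau .$$
Membership ($+$ in, $-$ out):

| | $N$ | $\mathcal W(\mathfrak B)$ | $\mathcal W(\mathfrak D)$ | $\mathcal W(\mathfrak S)$ | $\mathcal M_T$ | $\mathcal M_{E\setminus T}$ |
|---|---|---|---|---|---|---|
| $x_1$ | $+$ | $+$ | $-$ | $-$ | $+$ | $+$ |
| $x_2$ | $+$ | $-$ | $+$ | $+$ | $+$ | $+$ |
| $x_3$ | $-$ | $+$ | $-$ | $+$ | $-$ | $+$ |
| $x_4$ | $-$ | $+$ | $+$ | $+$ | $+$ | $-$ |
| $y$ | $-$ | $+$ | $+$ | $+$ | $+$ | $+$ |

The $\mathcal W$ columns ask whether $s$, $w$, $z$, $v$, $1$ lie in $\mathfrak B,\mathfrak D,\mathfrak S$. The element $s$ is split of order greater than $4$, so it is only in $\mathfrak B$. The element $w$ is nonsplit of order $3$, so it is in $\mathfrak D$ and $\mathfrak S$. The element $z$ is split of order $4$, so it is in $\mathfrak B$ and $\mathfrak S$. Both $v$ and $1$ are in all three. In rows $x_1,x_2$ the last two entries say $s\sim_Ts^e$ and $w\sim_Tw^e$ for all $e\in E$, which is (b). In rows $x_3,x_4,y$ they say which of $z,v,1$ are squares from $T$ and from $E\setminus T$, which is (e).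

**Step 3: conclusion for $A$.** Each column has a $-$ among the rows $x_1,\dots,x_4$, so $Y=\{x_1,x_2,x_3,x_4\}$ invariably generates $A$ by Lemma 1. With
$$P_1=\mathcal W(\mathfrak S),\quad P_2=\mathcal W(\mathfrak B),\quad P_3=\mathcal M_T,\quad P_4=\mathcal M_{E\setminus T}$$
the table shows
$$x_j\in P_i\iff j\ne i,\qquad y\in(P_1\cap P_2\cap P_3\cap P_4)\setminus N.\tag{9}$$
So no proper subset of $Y$ invariably generates, $Y$ is minimal, and with Step 1, $m_I(A)=4$.

By Lemma 1 there are proper $H_i<A$ with $P_i\subseteq\widetilde H_i$, and $x_i\notin\widetilde H_i$ because $Y\not\subseteq\widetilde H_i$. Hence $x_j\in\widetilde H_i\iff j\neq i$ and $y\in\bigcap_i\widetilde H_i\setminus N$. Since $r_2(A)=1$ with kernel $N$, the group $A$ is flexible for $q=2$.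

## 10. Nine elements of $A\times A$

**End of the proof of Theorem 1.** The only simple quotient of $A$ is $C_2$, with $r_2(A)=1$. So Theorem 3 with $B=A$ applies, and $m_I(A\times A)=4+4+1=9$. It is instructive to see the nine elements. With $f(x_1)=f(x_2)=0$, $f(x_3)=f(x_4)=1$ and $y=\tau$, list (5) reads
$$(x_1,1),\ (x_2,1),\ (x_3,\tau),\ (x_4,\tau),\qquad (1,x_1),\ (1,x_2),\ (\tau,x_3),\ (\tau,x_4),\qquad(1,\tau).$$

**They invariably generate.** In each of the two positions the coordinates include all of $Y$, which excludes $M\times A$ and $A\times M$. The only diagonal maximal subgroup is $\Delta=\{(a,b):a,b\text{ have the same parity}\}$. It is normal, and $(1,\tau)\notin\Delta$.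

**None can be dropped.** Without the element of the first group whose first coordinate is $x_i$, the other first coordinates lie in $\{x_j:j\ne i\}\cup\{1,\tau\}\subseteq P_i\subseteq\widetilde H_i$. So the other eight lie in $\widetilde{H_i\times A}$. The second group is symmetric, using second coordinates. Without $(1,\tau)$, the other eight lie in $\Delta$.

So $m_I(A\times A)\ge9$. The bound $m_I(A\times A)\le 4+4+1$ is Theorem 2. $\square$

Thus for $A=B=\mathrm{PSL}(2,137)\wr C_2$ we have $m_I(A)=m_I(B)=4$ but $m_I(A\times B)=9$, and the bound of Theorem 2 is attained with $\sum_q\min(r_q(A),r_q(B))=1$. These arguments do not decide whether $m_I(A\times B)-m_I(A)-m_I(B)$ can exceed $1$.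

## 11. Direct powers

**Theorem 4.** If $A$ has a unique maximal normal subgroup, of prime index, then for all $k\ge1$: $m_I(A^k)=k\,m_I(A)+k-1$ if $A$ is flexible, and $m_I(A^k)=k\,m_I(A)$ otherwise. For the groups $A$ of Theorem 1, $m_I(A^k)=5k-1$, so $m_I(A^k\times A^l)=m_I(A^k)+m_I(A^l)+1$ for all $k,l\ge1$.

*Example.* The unique maximal normal subgroup of $S_4$ is $A_4$, and $S_4$ is not flexible, so $m_I(S_4^k)=3k$. For $k=2$ this is the computation of Section 4.

**Proof.** Let $N$ be the maximal normal subgroup, $q=|A:N|$, $f:A\to\mathbb F_q$ with kernel $N$, and $m=m_I(A)$. Let $\pi_i:A^k\to A$ be the projections and $e_i=f\circ\pi_i$.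

**Step 1: maximal subgroups of $A^k$.** Let $A^k\to S$ be onto with $S$ simple. The image of each factor is normal in $S$, and some factor has nontrivial image, so that factor maps onto $S$. Hence $S\cong C_q$. Also $e_1,\dots,e_k$ is a basis of $\mathrm{Hom}(A^k,\mathbb F_q)$. We claim that every maximal subgroup of $A^k$ is either of the *first kind*, $\pi_i^{-1}(M)$ with $M<A$ maximal and $M\ne N$, or the kernel of a nonzero functional $\sum c_ie_i$. For $k=1$ this holds because $N=\ker f$. For $k>1$ apply Section 2 to $A\times A^{k-1}$. A subgroup $M\times A^{k-1}$ is of the first kind or is $\ker e_1$. A subgroup $A\times M'$ is covered by induction. A diagonal one is the kernel of a functional by (2).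

**Step 2: the bound $km+k-1$.** Let $X$ be a minimal invariable generating set of $A^k$ with maximal privates. Let $I_i$ be the set of elements whose private is of the first kind in coordinate $i$, written $\pi_i^{-1}(M_x)$ for $x\in I_i$. Let $K$ be the set of the remaining elements, with privates $\ker\varphi_x$. For $x\in K$ we have
$$\varphi_x(x)\neq0,\qquad \varphi_x(y)=0\quad(y\in X\setminus\{x\}),\tag{10}$$
so the $\varphi_x$ are linearly independent. Their span $\mathcal L$ has dimension $|K|\le k$, and it vanishes on $X\setminus K$. Put $\mathcal L_i=\mathcal L\cap\langle e_i\rangle$. We show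
$$|I_i|+\dim\mathcal L_i\le m .\tag{11}$$
The $i$-th coordinates of $X$ invariably generate $A$. Choose $Z\subseteq X$ minimal with this property, so $|Z|\le m$. If $x\in I_i$, all elements of $X\setminus\{x\}$ have $i$-th coordinate in $\widetilde M_x$, so $x\in Z$. If $\mathcal L_i\neq0$, then $e_i\in\mathcal L$. Some $z\in Z$ has $e_i(z)\ne0$, since otherwise all $i$-th coordinates of $Z$ lie in $N$; and then $z\in K$, which is disjoint from $I_i$. This proves (11).

If $|K|=k$, all $\dim\mathcal L_i=1$ and $|X|\le k(m-1)+k=km$. If $|K|\le k-1$, then $|X|\le km+k-1$. So always $|X|\le km+k-1$.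

**Step 3: the bound $km$ if $A$ is not flexible.** Call $i$ *full* if $|I_i|=m$. For full $i$ we have $Z=I_i$, so the $i$-th coordinates of $I_i$ form a minimal invariable generating set of $A$ of size $m$, with privates $M_x$. Every element of $X\setminus I_i$ has $i$-th coordinate in $\bigcap_{x\in I_i}\widetilde M_x$. Since $A$ is not flexible, this intersection lies in $N$. In particular $e_i(x)=0$ for all $x\in K$ and all full $i$.

Let $k'$ be the number of non-full $i$. The vectors $(e_1(x),\dots,e_k(x))\in\mathbb F_q^k$, $x\in K$, are linearly independent. Indeed, if $\sum_{y\in K}\lambda_y e_i(y)=0$ for all $i$, then the coefficients of $\varphi_x$ give $\sum_y\lambda_y\varphi_x(y)=0$, which by (10) is $\lambda_x\varphi_x(x)=0$. These vectors are supported on the $k'$ non-full coordinates, so $|K|\le k'$. Non-full $i$ have $|I_i|\le m-1$. Hence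
$$|X|=\sum_i|I_i|+|K|\le(km-k')+k'=km .$$
The lower bound $km$ is superadditivity, so $m_I(A^k)=km$ in this case.

**Step 4: $km+k-1$ elements if $A$ is flexible.** Take data $(x_j,M_j,y)$ as in the definition, with $f(y)=1$. For $1\le i\le k$ and $1\le j\le m$ let $x_j^{(i)}$ have $i$-th coordinate $x_j$ and all other coordinates $y^{f(x_j)}$. For $2\le i\le k$ let $y^{(i)}$ have $i$-th coordinate $y$ and all other coordinates $1$. These are $km+k-1$ elements.

*They invariably generate.* The $i$-th coordinates include $x_1,\dots,x_m$, which excludes the maximal subgroups of the first kind. Suppose $\sum c_ie_i$ vanishes on all of them. The $y^{(i)}$ give $c_i=0$ for $i\ge2$. Then the $x_j^{(1)}$ give $c_1f(x_j)=0$ for all $j$. Not all $x_j$ lie in $N$, so $c_1=0$. This excludes kernels of nonzero functionals.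

*None can be dropped.* Without $x_j^{(i)}$, the $i$-th coordinates are among the $x_l$ with $l\neq j$, powers of $y$, and $1$. All lie in $\widetilde M_j$, so the remaining elements lie in $\widetilde H$ for the proper subgroup $H=\pi_i^{-1}(M_j)$. Without $y^{(i)}$, the remaining elements lie in $\ker(e_1-e_i)$: on $x_j^{(l)}$ all functionals $e_1,\dots,e_k$ take the value $f(x_j)$, and on $y^{(l)}$ with $l\ne i$ both $e_1$ and $e_i$ are $0$.

So $m_I(A^k)\ge km+k-1$, and Step 2 gives equality.

**Step 5: the groups of Theorem 1.** By Sections 8 and 9, $N$ is the unique maximal normal subgroup, of index $2$, $A$ is flexible, and $m=4$. So $m_I(A^k)=4k+k-1=5k-1$, and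
$$m_I(A^k\times A^l)=5(k+l)-1=(5k-1)+(5l-1)+1=m_I(A^k)+m_I(A^l)+1.\qquad\square$$
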